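# Unital contractive maps on the operator system of a normal operator, read off a polygon

## Four points on the unit circle and one $2\times2$ matrix

Take the diagonal matrix $N_0=\operatorname{diag}(1,-1,i,-i)$ and look at the linear span of $I$, $N_0$ and $N_0^*$. Its real and imaginary parts are
$$X_0=\tfrac12(N_0+N_0^*)=\operatorname{diag}(1,-1,0,0),\qquad Y_0=\tfrac1{2i}(N_0-N_0^*)=\operatorname{diag}(0,0,1,-1),$$
so the span consists of the matrices
$$aI+bX_0+cY_0=\operatorname{diag}(a+b,\;a-b,\;a+c,\;a-c),\qquad a,b,c\in\mathbb C.$$
Such a matrix is self-adjoint exactly when $a,b,c$ are real, and it is positive exactly when, in addition, $|b|\le a$ and $|c|\le a$.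

Define a linear map $\varphi$ from this span to the $2\times 2$ matrices by $\varphi(I)=I$ and
$$\varphi(X_0)=\tfrac1{\sqrt2}\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad \varphi(Y_0)=\tfrac1{\sqrt2}\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$
For real $b,c$ the matrix $\varphi(bX_0+cY_0)=\frac1{\sqrt2}\begin{pmatrix}b&c\\c&-b\end{pmatrix}$ has eigenvalues $\pm\sqrt{(b^2+c^2)/2}$, and $\sqrt{(b^2+c^2)/2}\le\max(|b|,|c|)$. So if $aI+bX_0+cY_0\ge0$, then $\varphi(aI+bX_0+cY_0)\ge0$. The map sends positive matrices to positive matrices.

Now compute where $N_0=X_0+iY_0$ goes: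
$$S:=\varphi(N_0)=\tfrac1{\sqrt2}\begin{pmatrix}1&i\\i&-1\end{pmatrix},\qquad S^*S=\begin{pmatrix}1&i\\-i&1\end{pmatrix}.$$
The matrix $S^*S$ has trace $2$ and determinant $0$, so its eigenvalues are $0$ and $2$, and $\|S\|=\sqrt2$, while $\|N_0\|=1$. So $\varphi$ preserves the unit and positivity, but it increases norms.

Suppose we exclude this behavior and only admit maps that preserve the unit and do not increase norms. How good are they? For this $N_0$ there is a complete answer, which we take as given.

**Known result.** For $N_0=\operatorname{diag}(1,-1,i,-i)$, every unital contractive map from $\operatorname{span}\{I,N_0,N_0^*\}$ to $\mathcal B(\mathcal H)$ is completely positive, for every Hilbert space $\mathcal H$.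

The words are defined in the next section. The question of this lecture is what happens when we move one of the four points: replace the eigenvalue $1$ by a complex number $\lambda$ with $\Re\lambda\ge0$. Does the result survive for every such $\lambda$? The question comes from Pankaj Dey, Atanu Dhang and Mithun Mukherjee, "Matricial ranges, dilations, and unital contractive maps", arXiv:2509.18027 (2025).

## Operator systems, contractive maps, complete positivity, and the two theorems

Throughout, $\mathcal B(\mathcal H)$ is the algebra of bounded operators on a Hilbert space $\mathcal H$, and $\mathbb M_n$ is the algebra of complex $n\times n$ matrices.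

**Definition (operator system of $T$).** $\mathcal{OS}(T)=\operatorname{span}\{I,T,T^*\}$.

For $N_0$ above this is a three-dimensional space inside the four-dimensional algebra of diagonal matrices. It is not an algebra: $N_0^2=\operatorname{diag}(1,1,-1,-1)$ is not of the form $\operatorname{diag}(a+b,a-b,a+c,a-c)$, since that would need $a=1$ and $a=-1$.

**Definition (properties of a linear map $\varphi:\mathcal{OS}(T)\to\mathcal B(\mathcal H)$).** The map $\varphi$ is unital if $\varphi(I)=I$, and contractive if $\|\varphi(A)\|\le\|A\|$ for all $A$. Let $\varphi_n$ act on $\mathbb M_n(\mathcal{OS}(T))$ entrywise, $\varphi_n([A_{ij}])=[\varphi(A_{ij})]$. The map $\varphi$ is $n$-positive if $\varphi_n$ sends positive matrices to positive operators, and completely positive if it is $n$-positive for every $n$.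

We use one textbook fact constantly.

**Fact 1.** If $\begin{pmatrix}I&B\\B'&I\end{pmatrix}\ge0$, then $B'=B^*$ and $\|B\|\le1$. Conversely, if $\|B\|\le1$, then $\begin{pmatrix}I&B\\B^*&I\end{pmatrix}\ge0$.

Indeed, a positive operator is self-adjoint, so $B'=B^*$. Testing on the vector $(-Bh,h)$ gives $\|h\|^2-\|Bh\|^2\ge0$. Conversely, on $(g,h)$ the form is $\|g\|^2+2\Re\langle Bh,g\rangle+\|h\|^2\ge(\|g\|-\|h\|)^2\ge 0$ when $\|B\|\le1$.

The map of the first section illustrates the definition. It is positive but not $2$-positive: $\begin{pmatrix}I&N_0\\N_0^*&I\end{pmatrix}\ge0$ because $\|N_0\|=1$, but its image $\begin{pmatrix}I&S\\S^*&I\end{pmatrix}$ is not positive because $\|S\|=\sqrt2$.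

Here is the answer to the question.

**Theorem 1.** Let $N=\operatorname{diag}(\lambda,-1,i,-i)$ with $\lambda=r+i\tau$, $r\ge0$.

(a) If $\lambda=1$, or $r=0$, or $|\tau|\ge1+r$, then every unital contractive map $\mathcal{OS}(N)\to\mathcal B(\mathcal H)$ is completely positive, for every $\mathcal H$.

(b) In all other cases, i.e. $r>0$, $|\tau|<1+r$, $\lambda\ne1$ (for example $\lambda=2$), for every $\mathcal H$ with $\dim\mathcal H\ge2$ there is a unital contractive map $\mathcal{OS}(N)\to\mathcal B(\mathcal H)$ that is not even $2$-positive.

So the answer is no: the property holds for some $\lambda$ and fails for others. The condition $\dim\mathcal H\ge2$ in (b) is needed; Lemma 2 below shows that for $\dim\mathcal H=1$ nothing goes wrong.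

Theorem 1 is a special case of a statement about polygons.

**Theorem 2.** Let $N$ be a bounded normal operator on a Hilbert space such that $K=\operatorname{conv}\sigma(N)$ is a polygon, where a point or a segment is allowed. The following are equivalent:

1. for every $\mathcal H$, every unital contractive map $\mathcal{OS}(N)\to\mathcal B(\mathcal H)$ is completely positive;
2. every unital contractive map $\mathcal{OS}(N)\to\mathbb M_2$ is $2$-positive;
3. $K$ is a point, a segment, a triangle or a parallelogram.

A normal matrix has finite spectrum, so Theorem 2 classifies all normal matrices. Of the three implications, (1)⇒(2) is trivial: take $\mathcal H=\mathbb C^2$. We shall prove (3)⇒(1) and (2)⇒(3).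

## Replacing $\mathcal{OS}(N)$ by affine functions on a polygon

The purpose of this section is to forget $N$ and keep only the polygon $K$. Let $v_1,\dots,v_m$ be the vertices of $K=\operatorname{conv}\sigma(N)$. The extreme points of the convex hull of a compact set belong to that set, so every $v_j$ lies in $\sigma(N)$.

Let $A=A(K)$ be the space of complex affine functions $f(z)=a+bz+c\bar z$, restricted to $K$. With $z=x+iy$ these are exactly the functions $a'+b'x+c'y$ with complex coefficients, and $A$ is closed under complex conjugation. For $f\in A$ put $f(N)=aI+bN+cN^*$, and for $F=[F_{ij}]\in\mathbb M_n(A)$ put $F(N)=[F_{ij}(N)]$. We regard $F$ also as an affine function $K\to\mathbb M_n$. Write $\mathbb M_n(A)^+$ for the set of $F$ with $F(z)\ge0$ for all $z\in K$.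

**Lemma 1.** The map $f\mapsto f(N)$ is well defined and identifies $A$ with $\mathcal{OS}(N)$. It is unital and isometric for the sup norm $\|f\|_\infty$ on $K$, and $F(N)\ge0$ if and only if $F\in\mathbb M_n(A)^+$. Moreover $\|f\|_\infty=\max_j|f(v_j)|$, and $F\in\mathbb M_n(A)^+$ if and only if $F(v_j)\ge0$ for all $j$.

*Proof.* By the continuous functional calculus, $\|f(N)\|=\max_{\sigma(N)}|f|$. The function $|f|$ is convex on $K$, so its maximum over $K$ is attained at a vertex, and $\{v_j\}\subset\sigma(N)\subset K$. Hence
$$\max_j|f(v_j)|=\max_{\sigma(N)}|f|=\|f\|_\infty=\|f(N)\|.$$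
In particular $f$ vanishes on $K$ if and only if $f(N)=0$, so the identification is well defined and injective; it is onto by definition of $\mathcal{OS}(N)$. For matrices, the functional calculus applied entrywise is an injective $*$-homomorphism on $\mathbb M_n(C(\sigma(N)))$, so $F(N)\ge0$ if and only if $F\ge0$ on $\sigma(N)$. Each $z\in K$ is a convex combination of vertices, and $F(z)$ is the same convex combination of the $F(v_j)$. So $F\ge 0$ at the vertices implies $F\ge0$ on $K$, and $\{v_j\}\subset\sigma(N)\subset K$ makes all three positivity conditions equivalent. $\square$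

From now on we study unital maps $\varphi:A\to\mathcal B(\mathcal H)$. For $K$ with nonempty interior, such a map that respects adjoints is just the choice of one operator $\varphi(z)$.

**Lemma 2.** A unital contractive map $\varphi:A\to\mathcal B(\mathcal H)$ is positive: $f\ge0$ on $K$ implies $\varphi(f)\ge0$. If $\dim\mathcal H=1$, it is completely positive.

*Proof.* Let $f\in A$ with $0\le f\le M$, let $h$ be a unit vector, and put $\omega(g)=\langle\varphi(g)h,h\rangle$. Then $\omega(1)=1$ and $|\omega(g)|\le\|g\|_\infty$. Suppose $\omega(f)\notin[0,M]$. Then some closed disc, with center $c$ and radius $R$, contains the segment $[0,M]$ but not the point $\omega(f)$. But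
$$|\omega(f)-c|=|\omega(f-c)|\le\|f-c\|_\infty\le R,$$
since all values of $f$ lie in $[0,M]$, hence in the disc. This is a contradiction, so $\omega(f)\ge0$ for every $h$.

If $\mathcal H=\mathbb C$ and $F\in\mathbb M_n(A)^+$, then for $x\in\mathbb C^n$ we have $\langle\varphi_n(F)x,x\rangle=\varphi\big(\sum_{i,j}\bar x_iF_{ij}x_j\big)\ge0$, because the function in the bracket is $z\mapsto\langle F(z)x,x\rangle\ge0$. $\square$

**Lemma 3 (affine invariance).** Let $\rho$ be an invertible real-affine map of the plane. Then property (1) of Theorem 2 holds for $K$ if and only if it holds for $\rho(K)$.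

*Proof.* Such a $\rho$ has the form $\rho(z)=a+bz+c\bar z$, so $f\circ\rho$ is affine when $f$ is. The map $f\mapsto f\circ\rho$ is a bijection from $A(\rho(K))$ to $A(K)$, with inverse given by $\rho^{-1}$. It preserves the unit, the sup norm, and positivity at every matrix level, since $F\circ\rho$ on $K$ takes the same values as $F$ on $\rho(K)$. By Lemma 1, property (1) is a statement about $A(K)$ with this structure only. $\square$

## Barycentric coordinates, and why four vertices are different

Here we prove (3)⇒(1) and see where its method ends.

**Points, segments, triangles.** Let $f_j\in A$ be the barycentric coordinates of $K$: the affine functions with $f_j(v_k)=\delta_{jk}$. They are nonnegative on $K$, and $f=\sum_jf(v_j)f_j$ for every $f\in A$. Let $\varphi$ be unital and contractive. Then $\varphi(f_j)\ge0$ by Lemma 2. For $F\in\mathbb M_n(A)$ we have $F=\sum_jF(v_j)f_j$, so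
$$\varphi_n(F)=\sum_j\varphi(f_j)\otimes F(v_j),$$
where $\varphi(f_j)\otimes F(v_j)$ stands for the block matrix with entries $F(v_j)_{kl}\,\varphi(f_j)$. If $F\ge0$, each summand is a tensor product of positive operators, hence positive. So $\varphi$ is completely positive.

This argument uses only positivity of $\varphi$. It is natural to try it on a quadrilateral, and it stops at its first line: an affine function that vanishes at three non-collinear vertices is zero, so a quadrilateral has no $f_j\in A$ with $f_j(v_k)=\delta_{jk}$. The argument cannot be patched by positivity alone either. The map of the first section is positive on the affine functions on the square $\operatorname{conv}\{1,-1,i,-i\}$ and is not $2$-positive.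

**Parallelograms.** Every parallelogram is the image of $\operatorname{conv}\{1,-1,i,-i\}$ under an invertible real-affine map. By Lemma 3 and the Known result, property (1) holds for it. This completes the proof of (3)⇒(1).

A second natural attempt is to carry the Known result to other quadrilaterals by Lemma 3. This also has a visible limit. In a convex quadrilateral the diagonals cross at a point that divides each of them in some ratio, and affine maps preserve these ratios. In a parallelogram both diagonals are bisected. In $\operatorname{conv}\{2,-1,i,-i\}$ they cross at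
$$0=\tfrac13\cdot2+\tfrac23\cdot(-1)=\tfrac12\cdot i+\tfrac12\cdot(-i),$$
so one diagonal is cut in the weights $\frac13,\frac23$. The two weights $\frac13$ and $\frac12$ differ, and this difference turns out to be what destroys the property.

## The shape of $\operatorname{conv}\{\lambda,-1,i,-i\}$

We reduce Theorem 1 to Theorem 2 by elementary geometry. Let $\lambda=r+i\tau$ with $r\ge0$ and $K=\operatorname{conv}\{\lambda,-1,i,-i\}$.

If $r=0$ and $|\tau|\le1$, then $\lambda\in[-i,i]$ and $K=\operatorname{conv}\{-1,i,-i\}$ is a triangle.

Let $|\tau|\ge1+r$; this includes $r=0$, $|\tau|\ge1$. Complex conjugation is a real-affine map that fixes $-1$ and exchanges $i$ and $-i$, so we may assume $\tau\ge1+r$. Put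
$$\alpha=\frac2{1+r+\tau},\qquad\gamma=\frac{\tau-1-r}{1+r+\tau}.$$
Then $\alpha,\alpha r,\gamma\ge0$, their sum is $\frac{2+2r+\tau-1-r}{1+r+\tau}=1$, and
$$\alpha\lambda+\alpha r(-1)+\gamma(-i)=i(\alpha\tau-\gamma)=i\,\frac{2\tau-\tau+1+r}{1+r+\tau}=i.$$
So $i\in\operatorname{conv}\{\lambda,-1,-i\}$ and $K=\operatorname{conv}\{\lambda,-1,-i\}$. This is a triangle: the line through $-1$ and $-i$ is $x+y=-1$, while $\lambda$ has $x+y=r+\tau\ge1$. For instance, for $\lambda=1+2i$ the point $i$ is the midpoint of $\lambda$ and $-1$.

Finally let $r>0$ and $|\tau|<1+r$. Put $p=\frac1{1+r}$ and $q=\frac12\big(1+\frac\tau{1+r}\big)$, both in $(0,1)$. Then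
$$p\lambda+(1-p)(-1)=\frac{i\tau}{1+r}=q\,i+(1-q)(-i).$$
So the segments $[\lambda,-1]$ and $[i,-i]$ cross at relatively interior points, and they lie on different lines because $r>0$. Take affine coordinates with the crossing point as origin and the two lines as axes. In them, each of the four points is the only one of the four at which some coordinate attains its maximum or minimum, so all four are vertices. Each segment has the ends of the other strictly on opposite sides of its line, so the two segments are the diagonals. Hence $K$ is a convex quadrilateral. It is a parallelogram if and only if the diagonals bisect each other, that is, $p=q=\frac12$, that is, $r=1$ and $\tau=0$, that is, $\lambda=1$.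

So $K$ is a triangle or a parallelogram exactly in the cases listed in (a). Part (a) of Theorem 1 is therefore (3)⇒(1), which is proved. Part (b) will follow once we show that whenever (3) fails, there is a unital contractive map into $\mathcal B(\mathcal H)$ that is not $2$-positive, for each $\mathcal H$ of dimension at least $2$.

## What contractivity can see: the cone $C$ and the kite $\operatorname{conv}\{2,i,-1,-i\}$

For $\beta\in A$ with $\|\beta\|_\infty\le1$ put
$$F_\beta=\begin{pmatrix}1&\beta\\\bar\beta&1\end{pmatrix}\in\mathbb M_2(A)^+,$$
which is positive by Fact 1 at each point. Let $\psi$ be unital and contractive. By Lemma 2, $\psi$ is positive; a real function in $A$ is a difference of a nonnegative function and a constant, so $\psi$ respects adjoints. Hence $\psi_2(F_\beta)=\begin{pmatrix}I&\psi(\beta)\\\psi(\beta)^*&I\end{pmatrix}\ge0$. For a scalar matrix $X\in\mathbb M_2$, the operator $\psi_2(X^*F_\beta X)$ is a congruence of $\psi_2(F_\beta)$, so it is positive too. Thus $\psi_2$ is positive on the convex cone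
$$C=\Big\{\text{finite sums of }X^*F_\beta X:\ X\in\mathbb M_2,\ \beta\in A,\ \|\beta\|_\infty\le1\Big\}\subset\mathbb M_2(A)^+,$$
and on its closure. Conversely, a unital $\psi$ with $\psi_2\ge0$ on all $F_\beta$ is contractive, by Fact 1. So contractivity sees exactly the cone generated by the $F_\beta$. The plan is to find $E\in\mathbb M_2(A)^+$ outside $\overline C$, and then to separate.

Let us look for $E$ on the kite $K=\operatorname{conv}\{2,i,-1,-i\}$ by hand. A positive $E$ that is hard to decompose should be as singular as possible, so we ask for rank-one values at all four vertices. For $0<t<\pi/2$ let $P$ and $Q$ be the orthogonal projections of $\mathbb C^2$ onto $\mathbb C(1,0)$ and $\mathbb C(\cos t,\sin t)$, and set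
$$E(x+iy)=I+x\,\tfrac12(3P-I)+y\,(2Q-I).$$
Then
$$E(2)=3P,\quad E(-1)=\tfrac32(I-P),\quad E(i)=2Q,\quad E(-i)=2(I-Q),\quad E(0)=I.$$
All four vertex values are positive, so $E\in\mathbb M_2(A)^+$.

Could $E$ be a single generator $X^*F_\beta X$? Since $E(0)=I$, the matrix $X$ would be invertible, and with $u=X^{-1}e_1$ we would get $\langle E(z)u,u\rangle=\langle F_\beta(z)e_1,e_1\rangle=1$ for all $z$. The corner entry $1$ of $F_\beta$ thus leaves a trace in $E$: a direction in which $E$ is constant. Normalize $u$ to a unit vector; the constant is then $\langle E(0)u,u\rangle=1$, and the values at $2$ and $i$ say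
$$\langle Pu,u\rangle=\tfrac13,\qquad\langle Qu,u\rangle=\tfrac12.$$
If $P$ and $Q$ are close, namely $\|P-Q\|<\frac16$, this is impossible.

Compare with the square $\operatorname{conv}\{1,i,-1,-i\}$, where the same recipe gives $E(x+iy)=I+x(2P-I)+y(2Q-I)$. Now the conditions read $\langle Pu,u\rangle=\langle Qu,u\rangle=\frac12$, and $u=\frac1{\sqrt2}(1,i)$ satisfies both: $|\langle u,(1,0)\rangle|^2=\frac12$ and $|\langle u,(\cos t,\sin t)\rangle|^2=\frac12|\cos t+i\sin t|^2=\frac12$. Moreover $\operatorname{tr}E(z)=2$ for all $z$, so in an orthonormal basis starting with $u$ the diagonal of $E$ is $1,1$. Thus $E$ is unitarily equivalent to some $F_\beta$, and $\|\beta\|_\infty\le1$ because $E\ge0$. On the square, $E$ lies in $C$.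

So the candidate is right when the two crossing weights differ. Three things remain. A general polygon has more vertices, and positivity at those must be arranged. We must exclude sums of generators and not only single ones; here the rank-one values make $E$ extremal. And we must exclude limits, which needs a compactness argument.

## The construction for polygons that are not triangles or parallelograms

We now prove (2)⇒(3). Suppose (3) fails. Then $m\ge4$, and $K$ has nonempty interior.

**Step 0: two disjoint non-parallel edges.** This step finds four vertices whose diagonals are cut with different weights.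

If $m=4$, some pair of opposite edges is non-parallel, since $K$ is not a parallelogram, and opposite edges are disjoint. If $m\ge5$, let $x_1,\dots,x_m$ be the vertices in cyclic order and $e_j=[x_j,x_{j+1}]$, with $x_{m+1}=x_1$. Neither $e_3=[x_3,x_4]$ nor $e_4=[x_4,x_5]$ shares a vertex with $e_1=[x_1,x_2]$, because $m\ge5$; so both are disjoint from $e_1$. They are adjacent edges, hence not parallel to each other. So $e_1$ is non-parallel to at least one of them.

In both cases there are vertices $w_1,w_2,w_3,w_4$ of $K$, in this cyclic order, such that $[w_1,w_2]$ and $[w_3,w_4]$ are non-parallel edges of $K$. The diagonals $[w_1,w_3]$ and $[w_2,w_4]$ of the convex quadrilateral $w_1w_2w_3w_4$ cross at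
$$o=p\,w_1+(1-p)w_3=q\,w_2+(1-q)w_4\in K,\qquad p,q\in(0,1).\tag{1}$$
We have $p\ne q$: if $p=q$, then (1) gives $p(w_1-w_2)=(1-p)(w_4-w_3)$, and the two edges would be parallel.

We shall prescribe affine functions by their values at the $w_j$. Let $V$ be a complex vector space and let $g_1,\dots,g_4\in V$ satisfy
$$p\,g_1+(1-p)g_3=q\,g_2+(1-q)g_4.\tag{2}$$
Then there is a unique $V$-valued affine function $g$ with $g(w_j)=g_j$ for all $j$. Indeed $w_1,w_2,w_3$ are affinely independent, so there is a unique affine $g$ with the right values at these three points. By (1), $p\,g_1+(1-p)g_3=g(o)=q\,g_2+(1-q)g(w_4)$, and comparison with (2) gives $g(w_4)=g_4$, since $1-q\ne0$. Conversely, the values of any affine function satisfy (2).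

**Step 1: the element $E$.** This step builds a positive element of $\mathbb M_2(A)$ with rank-one values at the $w_j$.

For $0\le t<\pi/2$ let $P$ and $Q=Q_t$ be the orthogonal projections of $\mathbb C^2$ onto $\mathbb C(1,0)$ and $\mathbb C(\cos t,\sin t)$. Let $E=E_t$ be the affine $\mathbb M_2$-valued function with
$$E(w_1)=\tfrac1pP,\quad E(w_3)=\tfrac1{1-p}(I-P),\quad E(w_2)=\tfrac1qQ,\quad E(w_4)=\tfrac1{1-q}(I-Q).\tag{3}$$
The compatibility relation (2) holds because both sides equal $I$. So $E$ exists and is unique, and $E(o)=I$.

We claim that $E_t\in\mathbb M_2(A)^+$ for all small $t>0$. By Lemma 1 only the vertices matter, and positivity at the $w_j$ is clear from (3). Consider first $t=0$, where $P=Q=\operatorname{diag}(1,0)$. Then $E_0=\operatorname{diag}(\ell,\ell')$ with real affine $\ell,\ell'$. The function $\ell$ vanishes at $w_3,w_4$ and is positive at $w_1,w_2$; the function $\ell'$ vanishes at $w_1,w_2$ and is positive at $w_3,w_4$. The zero set of $\ell$ is the line through $w_3$ and $w_4$. Since $[w_3,w_4]$ is an edge of $K$, all other vertices lie strictly on one side of this line, the side of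 $w_1$. So $\ell>0$ at every vertex other than $w_3,w_4$. Since $[w_1,w_2]$ is an edge, likewise $\ell'>0$ at every vertex other than $w_1,w_2$. Hence $E_0(v)$ is positive definite at every vertex $v\notin\{w_1,\dots,w_4\}$. For fixed $v$, the matrix $E_t(v)$ is a combination, with coefficients independent of $t$, of $E_t(w_1),E_t(w_2),E_t(w_3)$, so it depends continuously on $t$. There are finitely many such $v$, so $E_t(v)$ is positive definite at all of them for small $t$. This proves the claim.

Fix $t>0$ so small that $E=E_t\in\mathbb M_2(A)^+$ and $\sin t<|p-q|$.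

Note that $t=0$ itself would be useless. A unital contractive $\psi$ has $\psi_2(E_0)=\psi(\ell)\oplus\psi(\ell')\ge0$ by Lemma 2, so $E_0$ detects nothing.

**Step 2: $E$ is constant in no direction.** This step records the obstruction that every generator of $C$ with invertible $X$ would violate. The claim is that there is no unit vector $u\in\mathbb C^2$ for which $\langle E(z)u,u\rangle$ is constant in $z\in K$.

Suppose there were one. The constant is $\langle E(o)u,u\rangle=1$. Evaluating at $w_1$ and $w_2$ gives $\langle Pu,u\rangle=p$ and $\langle Qu,u\rangle=q$, so $|p-q|\le\|P-Q\|$. Now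
$$P-Q=\begin{pmatrix}\sin^2t&-\sin t\cos t\\-\sin t\cos t&-\sin^2t\end{pmatrix}$$
has trace $0$ and determinant $-\sin^4t-\sin^2t\cos^2t=-\sin^2t$. Its eigenvalues are $\pm\sin t$, and $\|P-Q\|=\sin t<|p-q|$. This is a contradiction.

The smallness of $t$ is really used. On the kite, where $p=\frac13$ and $q=\frac12$, take $u=(\cos\theta,\sin\theta)$ with $\cos^2\theta=\frac13$, $0<\theta<\pi/2$, and $t=\theta-\frac\pi4$, which is positive because $\cos^2\theta<\frac12$. Then $\langle Pu,u\rangle=\frac13$ and $\langle Qu,u\rangle=\cos^2\frac\pi4=\frac12$, and $\langle E(z)u,u\rangle=1$ at all four vertices, hence everywhere.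

**Step 3: $E$ is extremal.** This step reduces sums of generators to single ones. The claim is that if $E=\sum_kH_k$ is a finite sum with $H_k\in\mathbb M_2(A)^+$, then $H_k=c_kE$ with $c_k\ge0$.

Let $H=H_k$. At each $w_j$ we have $0\le H(w_j)\le E(w_j)$. Since $E(w_j)$ has rank one, $H(w_j)$ vanishes on the kernel of $E(w_j)$, so $H(w_j)=\gamma_jE(w_j)$ with $\gamma_j\ge0$. The function $H$ is affine, so its values satisfy (2); with (3) this reads
$$\gamma_1P+\gamma_3(I-P)=\gamma_2Q+\gamma_4(I-Q),$$
or $(\gamma_3-\gamma_4)I+(\gamma_1-\gamma_3)P-(\gamma_2-\gamma_4)Q=0$. Since $0<t<\pi/2$, the matrix $Q$ has nonzero off-diagonal entry $\sin t\cos t$, while $I$ and $P$ are diagonal and independent. So $I,P,Q$ are linearly independent, and $\gamma_1=\gamma_3=\gamma_4=\gamma_2=:\gamma$. Thus $H=\gamma E$ at all $w_j$, hence everywhere, by the uniqueness in Step 0.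

**Step 4: $E\notin\overline C$.** This step combines the previous two with compactness. The cone $C$ lies in the real space $\mathbb M_2(A)_h$ of Hermitian-valued elements. Its dimension is $3\cdot4=12$: real affine functions on $K$ form a space of dimension $3$, and Hermitian $2\times2$ matrices one of dimension $4$. Suppose, for contradiction, that $E=\lim_kE_k$ with $E_k\in C$.

By Carathéodory's theorem for cones, an element of a convex cone generated by a set in a $12$-dimensional real space is a sum of at most $12$ nonnegative multiples of elements of that set. A nonnegative multiple of $X^*F_\beta X$ has the same form (rescale $X$), and $X=0$ gives $0$. So $E_k=\sum_{l=1}^{12}G_{k,l}$, where each $G_{k,l}$ has the form $X^*F_\beta X$.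

Each $G_{k,l}$ satisfies $0\le G_{k,l}\le E_k$ on $K$, and the convergent sequence $(E_k)$ is bounded. So the $G_{k,l}$ are bounded in a finite-dimensional space. Passing to a subsequence, $G_{k,l}\to H_l$ as $k\to\infty$ for each $l$. The set $\mathbb M_2(A)^+$ is closed, so $H_l\in\mathbb M_2(A)^+$, and $\sum_lH_l=E$. By Step 3, $H_l=c_lE$ with $c_l\ge0$, and $\sum_lc_l=1$ because $E\ne0$. Choose $l$ with $c_l>0$ and put
$$G_k=c_l^{-1}G_{k,l}=X_k^*F_{\beta_k}X_k,$$
with the scalar absorbed into $X_k$. Then $G_k\to E$: a sequence of single generators converges to $E$.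

Since $G_k(o)\to E(o)=I$, the matrix $G_k(o)=X_k^*F_{\beta_k}(o)X_k$ is invertible for large $k$, and so $X_k$ is invertible. Let $u_k=X_k^{-1}e_1/\|X_k^{-1}e_1\|$. Then
$$\langle G_k(z)u_k,u_k\rangle=\frac{\langle F_{\beta_k}(z)e_1,e_1\rangle}{\|X_k^{-1}e_1\|^2}=\|X_k^{-1}e_1\|^{-2},$$
which does not depend on $z$. Pass to a further subsequence along which the unit vectors $u_k$ converge to a unit vector $u$. Then $\langle G_k(z)u_k,u_k\rangle\to\langle E(z)u,u\rangle$ for every $z\in K$, so the limit does not depend on $z$ either. This contradicts Step 2. Hence $E\notin\overline C$.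

**Step 5: from the separating functional to the map.** This step turns $E\notin\overline C$ into a unital contractive map that is not $2$-positive.

The separation theorem in $\mathbb M_2(A)_h$ gives a real-linear functional $s_0$ with $s_0(E)<\inf_{\overline C}s_0$. Since $\overline C$ is a cone, this infimum is $0$, so $s_0\ge0$ on $C$ and $s_0(E)<0$. Put
$$s(H)=s_0(H)+\varepsilon\sum_{j=1}^m\operatorname{tr}H(v_j),$$
with $\varepsilon>0$ so small that still $s(E)<0$. Elements of $C$ have positive values, so $s\ge0$ on $C$; the extra term will make a certain operator invertible. Extend $s$ complex-linearly to $\mathbb M_2(A)=\mathbb M_2(A)_h\oplus i\,\mathbb M_2(A)_h$.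

Let $E_{ij}$ be the matrix units of $\mathbb M_2$, and let $f\otimes E_{ij}\in\mathbb M_2(A)$ have $f$ in position $(i,j)$ and $0$ elsewhere. Define a linear map $\varphi:A\to\mathbb M_2$ by
$$\langle\varphi(f)e_j,e_i\rangle=s(f\otimes E_{ij}).$$
Let $F\in\mathbb M_2(A)$ and $\eta=(\eta_1,\eta_2)\in\mathbb C^2\oplus\mathbb C^2$, and write $\eta_i=\sum_kx_{ik}e_k$, $X=[x_{ik}]$. Since $(X^*FX)_{lk}=\sum_{i,j}\bar x_{il}F_{ij}x_{jk}$, we get
$$\langle\varphi_2(F)\eta,\eta\rangle=\sum_{i,j}\langle\varphi(F_{ij})\eta_j,\eta_i\rangle=\sum_{i,j,k,l}s\big(\bar x_{il}F_{ij}x_{jk}\otimes E_{lk}\big)=s(X^*FX).\tag{4}$$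
Every vector $\eta$ corresponds to a matrix $X$, so (4) translates positivity of $\varphi_2(F)$ into positivity of $s$ on all $X^*FX$. It has three consequences.

First, with $X=I$, that is $\eta=(e_1,e_2)$, we get $\langle\varphi_2(E)\eta,\eta\rangle=s(E)<0$. So $\varphi_2(E)\not\ge0$.

Second, if $\|\beta\|_\infty\le1$, then $s(X^*F_\beta X)\ge0$ for all $X$. So $\varphi_2(F_\beta)\ge0$.

Third, $R:=\varphi(1)$ is positive definite. Take $\beta=0$, so that $F_0=I$, and $\eta=(\eta_1,0)$ with $\eta_1\ne0$. The function $X^*F_0X=X^*X$ is constant and lies in $C$, so by (4)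
$$\langle R\eta_1,\eta_1\rangle=s(X^*X)=s_0(X^*X)+\varepsilon m\operatorname{tr}(X^*X)\ge\varepsilon m\operatorname{tr}(X^*X)>0.$$

Now normalize: let $\psi=R^{-1/2}\varphi(\cdot)R^{-1/2}:A\to\mathbb M_2$. This map is unital. For every $F\in\mathbb M_2(A)$ we have
$$\psi_2(F)=(R^{-1/2}\oplus R^{-1/2})\,\varphi_2(F)\,(R^{-1/2}\oplus R^{-1/2}),$$
a congruence with an invertible matrix. So for $\|\beta\|_\infty\le1$,
$$\psi_2(F_\beta)=\begin{pmatrix}I&\psi(\beta)\\\psi(\bar\beta)&I\end{pmatrix}\ge0,$$
and $\|\psi(\beta)\|\le1$ by Fact 1. By scaling, $\psi$ is contractive. On the other hand $\psi_2(E)\not\ge0$, although $E\in\mathbb M_2(A)^+$. So $\psi$ is a unital contractive map into $\mathbb M_2$ that is not $2$-positive, and (2) fails. This proves (2)⇒(3), and with it Theorem 2. $\blacksquare$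

## Higher-dimensional $\mathcal H$, and the values of $\lambda$ where the property fails

Suppose (3) fails and $\dim\mathcal H\ge2$. If $\dim\mathcal H=2$, the map $\psi$ of Step 5 is a counterexample. If $\dim\mathcal H>2$, write $\mathcal H=\mathbb C^2\oplus\mathcal H'$ and consider
$$f\mapsto\psi(f)\oplus f(v_1)I_{\mathcal H'}.$$
This map is unital, and it is contractive because $|f(v_1)|\le\|f\|_\infty$. It is not $2$-positive: the compression of its second amplification at $E$ to $\mathbb C^2\oplus\mathbb C^2$ is $\psi_2(E)\not\ge0$. So whenever (3) fails there is a counterexample on every $\mathcal H$ with $\dim\mathcal H\ge2$.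

Now let $N=\operatorname{diag}(\lambda,-1,i,-i)$ with $r>0$, $|\tau|<1+r$ and $\lambda\ne1$. We showed that $\operatorname{conv}\{\lambda,-1,i,-i\}$ is then a convex quadrilateral and not a parallelogram, so (3) fails and part (b) of Theorem 1 follows. Part (a) was obtained above. Hence, for $\Re\lambda\ge0$, the property holds exactly when $\lambda=1$ or $\operatorname{conv}\{\lambda,-1,i,-i\}$ is a triangle, i.e. $\Re\lambda=0$ or $|\Im\lambda|\ge1+\Re\lambda$. For every other such $\lambda$ it already fails for $\mathcal H=\mathbb C^2$. $\blacksquare$
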